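\title{A perverse sheaf outside the image of the Brylinski--Radon transform in characteristic $p$}

\begin{abstract}
Let $Y$ be the Grassmannian of $d$-dimensional linear subspaces of $\mathbb P^n$ over an algebraically closed field of characteristic $p>0$. An object in the image of the Brylinski--Radon transform is represented by a perverse sheaf on $Y$ whose singular support lies in the cone $\Sigma\subset T^*Y$ of covectors of rank at most one. We show that the converse fails for all $1\le d\le n-2$. For each power $q=p^e$, $e\ge1$, the intersection complex of the divisor $\sum_IP_I^{q+1}=0$ in Pl\"ucker coordinates has singular support in $\Sigma$ but is not a Radon transform, even modulo locally constant sheaves. The obstruction is that the singular support of a Radon transform is swept out by Grassmannians of $d$-planes contained in a hyperplane and containing a point, while for this divisor an inseparable Gauss map prevents it.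
\end{abstract}

\section{The question and the results}\label{sec:intro}

\subsection*{The transform}
Let $k$ be an algebraically closed field of characteristic $p>0$, let $\ell\ne p$ be a prime, and let $\Lambda=\mathbb Z/\ell^m\mathbb Z$ with $m\ge1$. For a variety $X$ over $k$, let $\mathrm D^b_c(X)$ be the bounded derived category of constructible \'etale sheaves of $\Lambda$-modules of finite tor-dimension, let $\mathcal P(X)\subset\mathrm D^b_c(X)$ be the abelian category of perverse sheaves for the middle perversity, and let ${}^p\mathcal H^i$ be the perverse cohomology functors. If $X$ is smooth and connected, the objects $\mathcal L[\dim X]$ with $\mathcal L$ locally constant and constructible form a Serre subcategory $\mathcal C(X)\subset\mathcal P(X)$, and we put $\mathcal A(X)=\mathcal P(X)/\mathcal C(X)$. For $X$ smooth and $F\in\mathrm D^b_c(X)$, Beilinson's singular support $SS(F)\subset T^*X$ is a closed conical subset. It controls vanishing cycles: a function whose differential avoids $SS(F)$ has none. Section~\ref{sec:tools} recalls the definition, together with the operations $g^\circ$ and $g_\circ$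 on conical sets.

Let $V=k^{n+1}$, let $\mathbb P=\mathbb P^n$ be the space of lines in $V$, and for $0\le d\le n-1$ let $Y=\mathbf G(d,n)$ be the Grassmannian of $d$-dimensional linear subspaces $L\subset\mathbb P$. We write $V_L\subset V$ for the $(d+1)$-dimensional subspace attached to $L$, and $N=\dim Y=(d+1)(n-d)$. The incidence variety $Q=\{(x,L):x\in L\}\subset\mathbb P\times Y$ has two projections: $p_1\colon Q\to\mathbb P$ is smooth of relative dimension $d(n-d)$, and $p_2\colon Q\to Y$ is a $\mathbb P^d$-bundle. The \emph{Brylinski--Radon transform} is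
\[
\mathcal R(M)=Rp_{2*}p_1^*M[d(n-d)],\qquad \mathcal R^0={}^p\mathcal H^0\circ\mathcal R .
\]
By proper base change the stalk of $\mathcal R(M)$ at $L$ is a shift of $R\Gamma(L,M|_L)$: the transform records how the cohomology of $M$ along $L$ varies with $L$. The functor $\mathcal R^0$ induces a functor $\mathcal R^0\colon\mathcal A(\mathbb P)\to\mathcal A(Y)$. Put
\[
\Sigma=p_{2\circ}p_1^\circ T^*\mathbb P\subset T^*Y .
\]
Patel and Shuddhodan \cite{PS} prove that $\mathcal R^0\colon\mathcal A(\mathbb P)\to\mathcal A(Y)$ is fully faithful, that its essential image is a full subcategory $\mathcal A(Y)_{\mathrm{Rad}}$ characterized via singular supports, and that every object of $\mathcal A(Y)_{\mathrm{Rad}}$ is the image of a perverse sheaf on $Y$ with singular support in $\Sigma$. For $d=0$ the transform is the identity. It is also known that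
\begin{itemize}
\item[$(*)$] if $d=n-1$, or if the same setup is taken over an algebraically closed field of characteristic $0$, then every perverse sheaf on $Y$ with singular support in $\Sigma$ has image in $\mathcal A(Y)_{\mathrm{Rad}}$.
\end{itemize}
This leaves the following question, which comes from \cite{PS}.

\medskip
\noindent\textbf{Question.} \emph{Is there, for some $k$ of characteristic $p>0$, some $\ell$ and $m$, and some $1\le d\le n-2$, a perverse sheaf on $Y$ with singular support in $\Sigma$ whose image in $\mathcal A(Y)$ is not in $\mathcal A(Y)_{\mathrm{Rad}}$?}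

\subsection*{The shape of $\Sigma$}
We have $T^*_LY=\operatorname{Hom}(V/V_L,V_L)$, and $\Sigma$ is the set of covectors of rank at most one (Lemma~\ref{lem:cone}). A covector of rank one has an image, which is a point $x\in L$, and a kernel, which is a hyperplane $h\supset L$; the pair determines it up to a scalar. So the projectivization of $\Sigma$ is
\[
\mathbb P(\Sigma)=I=\{(x,L,h):x\in L\subset h\}\ \xrightarrow{\ \rho\ }\ \mathrm{Fl}=\{(x,h):x\in h\}=\mathbb P(T^*\mathbb P),
\]
where $\rho$ forgets $L$. (We regard $h$ also as a hyperplane of $V$, and $x$ also as a nonzero vector on its line.) The map $\rho$ is the Grassmann bundle of $d$-dimensional subspaces in the rank $n-1$ vector bundle with fibers $h/kx$. It is Zariski-locally trivial with irreducible fibers of dimension $d(n-1-d)$, and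
\begin{equation}\label{eq:dim}
(n-1)+d(n-1-d)=N-1 .
\end{equation}
For $d=0$ and $d=n-1$ one of $V_L$, $V/V_L$ is a line, so $\Sigma=T^*Y$ and $\rho$ is an isomorphism. In between, $SS\subset\Sigma$ is a real condition, and $(*)$ suggests that it should describe the image in every characteristic. But Radon transforms obey a second condition. A projectivized singular support has dimension $n-1$ on $\mathbb P$ and $N-1$ on $Y$, so by \eqref{eq:dim} the singular support of a Radon transform, away from the zero section, must consist of \emph{whole} fibers of $\rho$ (Theorem~\ref{thm:compl}(4)). For the conormal bundle of a divisor, the inclusion in $\Sigma$ implies this second condition to first order, which is enough in characteristic $0$ (Remark~\ref{rem:symp}). In characteristic $p$ a map with a differential of small rank can have a large image, and this is the gap that we exploit.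

\subsection*{The example}
Fix $q=p^e$ with $e\ge1$ and put
\[
\langle u,v\rangle=\sum_iu_iv_i^{\,q}\qquad(u,v\in V).
\]
This pairing is linear in $u$, additive in $v$, and $\langle u,cv\rangle=c^q\langle u,v\rangle$. For a subset $S\subset V$ let ${}^\perp S=\{u:\langle u,S\rangle=0\}$ and $S^\perp=\{v:\langle S,v\rangle=0\}$. For $L\in Y$ put $A_L=V_L\cap{}^\perp V_L$ and $r(L)=\dim A_L$, and define
\begin{gather*}
Z=\{(x,L)\in Q:\ x\in{}^\perp V_L\},\qquad \pi=p_2|_Z\colon Z\to Y,\\
W=\pi(Z)=\{L:r(L)\ge1\},\qquad W^\circ=\{L:r(L)=1\},\\
K=K_q=R\pi_*\Lambda_Z[N-1].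
\end{gather*}
In Pl\"ucker coordinates $W$ is the divisor $\sum_IP_I^{q+1}=0$ (Section~\ref{sec:q}).

\begin{theorem}\label{thm:main}
Let $1\le d\le n-2$. Then $K$ is a perverse sheaf on $Y$ with $SS(K)\subset\Sigma$, and its image in $\mathcal A(Y)$ is not in the essential image of $\mathcal R^0$.
\end{theorem}

So the answer to the question is yes, and in fact for every $p$, $k$, $\ell$, $m$ and all $n,d$ with $1\le d\le n-2$.

\begin{theorem}\label{thm:compl}
Let $1\le d\le n-2$ in \textup{(1)} and \textup{(2)}, and $0\le d\le n-1$ in \textup{(3)} and \textup{(4)}.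
\begin{enumerate}
\item[(1)] $W^\circ$ is a smooth dense open subset of $W$, the sheaf $K$ is the intermediate extension of $\Lambda[N-1]$ from $W^\circ$ (it is simple if $m=1$), and $SS(K)=\overline{T^*_{W^\circ}Y}$.
\item[(2)] For varying $q=p^e$ the sheaves $K_q$ are pairwise non-isomorphic in $\mathcal A(Y)$.
\item[(3)] A perverse sheaf on $Y$ with singular support in $\Sigma$ and image not in $\mathcal A(Y)_{\mathrm{Rad}}$ exists if and only if $1\le d\le n-2$. (For $d=n-1$ this relies on $(*)$.)
\item[(4)] If $K'\in\mathcal P(Y)$ has image in $\mathcal A(Y)_{\mathrm{Rad}}$, then every irreducible component of $SS(K')$ other than the zero section has projectivization $\rho^{-1}(S')$ with $S'\subset\mathrm{Fl}$ closed and irreducible of dimension $n-1$.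
\end{enumerate}
\end{theorem}

Section~\ref{sec:cone} derives the constraint on Radon transforms, in the form of a vanishing cycle test that ignores locally constant sheaves. Section~\ref{sec:lines} explains where the pairing comes from and works out the case of lines in $\mathbb P^3$. Sections~\ref{sec:geom} and~\ref{sec:K} study $Z$, $W$ and $K$. Section~\ref{sec:theta} shows that the conormal lines of $W^\circ$ have an image of dimension at least $n$ in $\mathrm{Fl}$, which is too large for a Radon transform.

\section{Singular supports, vanishing cycles and perverse sheaves}\label{sec:tools}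

Points of varieties are closed points unless they are called geometric. For $m=1$ the tor-dimension condition is empty, and this case alone answers the question. For $m>1$, the functors ${}^p\mathcal H^i$ and the category $\mathcal P$ are those of the middle perversity t-structure, and short exact sequences in $\mathcal P$ are distinguished triangles. Since $k$ is algebraically closed, we fix an isomorphism $\Lambda(1)\cong\Lambda$ and omit Tate twists.

\subsection*{Conical sets}
Let $X$ be smooth. A subset $C\subset T^*X$ is \emph{conical} if it is stable under scaling by $k^\times$. We write $T_X^*X$ for the zero section, $T^*_DX$ for the conormal bundle of a smooth locally closed subvariety $D$, and $\mathbb P(C)\subset\mathbb P(T^*X)$ for the quotient of $C\setminus T^*_XX$ by scaling. If $C$ is closed, then so is $\mathbb P(C)$, and $\dim\mathbb P(C)\le\dim C-1$. Let $g\colon X'\to X$ be a morphism of smooth varieties, and let $dg^*_{x'}\colon T^*_{g(x')}X\to T^*_{x'}X'$ be the transpose of its differential. For $g$ smooth and $C\subset T^*X$ closed conical, $g^\circ C\subset T^*X'$ is the set of all $dg_{x'}^*\xi$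 with $\xi\in C$ over $g(x')$. For $g$ proper and $C'\subset T^*X'$ closed conical, $g_\circ C'\subset T^*X$ is the set of all $\xi\in T^*_xX$ with $dg^*_{x'}\xi\in C'$ for some $x'\in g^{-1}(x)$. Both sets are closed and conical.

\subsection*{Singular support}
A morphism $g\colon U\to S$ is \emph{locally acyclic} relative to a complex $F$ on $U$ if for every geometric point $u$ of $U$ and every geometric point $t$ of the strict localization $S_{(g(u))}$, the map $F_u\to R\Gamma(U_{(u)}\times_{S_{(g(u))}}t,F)$ is an isomorphism. A pair $X\xleftarrow{\,b\,}U\xrightarrow{\,g\,}S$ of morphisms of smooth varieties is \emph{$C$-transversal} if, for every $u\in U$, an equality $db_u^*\xi=dg_u^*\zeta$ with $\xi\in C$ forces $\xi=0$ and $\zeta=0$. If $b$ is an open immersion and $g=f\colon U\to\mathbb A^1$, this says that $df(u)\notin C$ for all $u\in U$, and we call $f$ itself $C$-transversal. A complex $F$ on $X$ is \emph{micro-supported} on $C$ if $g$ is locally acyclic relative to $b^*F$ for every $C$-transversal pair. We use the following results of Beilinson \cite{Bei}.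
\begin{itemize}
\item[(B1)] There is a smallest closed conical set $SS(F)$ on which $F$ is micro-supported. In particular, if $SS(F)\subset C$, $U\subset X$ is open and $f\colon U\to\mathbb A^1$ is $C$-transversal, then $f$ is locally acyclic relative to $F|_U$.
\item[(B2)] If $X$ is connected and $F\ne0$, then $SS(F)$ has pure dimension $\dim X$.
\item[(B3)] $SS(g^*F)=g^\circ SS(F)$ for $g$ smooth, and $SS(Rg_*F)\subset g_\circ SS(F)$ for $g$ proper.
\item[(B4)] $SS(\Lambda_X)=T^*_XX$.
\item[(B5)] Over an infinite field, $SS(F)$ is the smallest closed conical $C$ such that every $C$-transversal $f\colon U\to\mathbb A^1$ with $U\subset X$ open is locally acyclic relative to $F|_U$.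
\end{itemize}
Fact (B5) is used only for Theorem~\ref{thm:compl}(4).

\subsection*{Vanishing cycles}
Let $f\colon U\to\mathbb A^1$ be a function, $i\colon U_0=f^{-1}(0)\to U$ the inclusion, and $\bar\eta$ a geometric generic point of $\mathbb A^1_{(0)}$. The nearby and vanishing cycles of $F$ are complexes on $U_0$ in a triangle $i^*F\to\psi_fF\to\phi_fF\to$. At a geometric point $u$ of $U_0$ the first arrow is $F_u\to R\Gamma(U_{(u)}\times_{\mathbb A^1_{(0)}}\bar\eta,F)$, the map in the definition of local acyclicity.
\begin{itemize}
\item[(V1)] $f$ is locally acyclic relative to $F$ if and only if $\phi_{f-a}F=0$ for all $a\in k$. (For $u$ over a closed point $a$ the only condition is the one for $t$ generic. For $u$ over the generic point the strict localization of $\mathbb A^1$ is the spectrum of a separably closed field, and the condition holds because \'etale cohomology is invariant under extension of separably closed fields.)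
\item[(V2)] If $f$ is smooth and $F$ is a shifted locally constant sheaf, then $\phi_fF=0$, since smooth morphisms are locally acyclic relative to locally constant sheaves.
\item[(V3)] If $F$ is supported on $U_0$, then $\psi_fF=0$ and $\phi_fF\cong i^*F[1]$.
\item[(G)] (Gabber; see \cite[\S4]{Ill}.) The functor $\phi_f[-1]$ is t-exact for the middle perversity.
\end{itemize}

\subsection*{Perverse sheaves}
Let $X=X_0\supset X_1\supset\dots\supset X_s=\emptyset$ be closed subsets such that each $S_r=X_r\setminus X_{r+1}$ is smooth of pure dimension $\delta_r$ or empty, with inclusions $i_r\colon S_r\to X$. Let $F$ be a complex such that all $i_r^*F$ and $i_r^!F$ have locally constant cohomology sheaves.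
\begin{itemize}
\item[(P1)] $F$ is perverse if and only if $i_r^*F\in D^{\le-\delta_r}$ and $i_r^!F\in D^{\ge-\delta_r}$ for all $r$.
\item[(P2)] If $F$ is perverse, supported on $X_1$, and $i_r^*F\in D^{<-\delta_r}$, $i_r^!F\in D^{>-\delta_r}$ for all $r\ge2$, then $F$ is the intermediate extension of $F|_{S_1}$. If moreover $m=1$, $S_1$ is irreducible and $F|_{S_1}=\Lambda[\delta_1]$, then $F$ is simple.
\item[(Q)] An object of $\mathcal P(X)$ becomes zero in $\mathcal A(X)$ if and only if it lies in $\mathcal C(X)$, and an exact functor from $\mathcal P(X)$ to an abelian category that kills $\mathcal C(X)$ factors through $\mathcal A(X)$.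
\end{itemize}

\section{Covectors of rank one and the image of the transform}\label{sec:cone}

In this section $0\le d\le n-1$. We have $T_LY=\operatorname{Hom}(V_L,V/V_L)$ and $T^*_LY=\operatorname{Hom}(V/V_L,V_L)$, paired by $(\psi,\varphi)\mapsto\operatorname{tr}(\psi\varphi)$. A choice of vector on the line $x$ gives $T_x\mathbb P=V/kx$ and $T_x^*\mathbb P=(V/kx)^*$, and $\alpha\mapsto(x,\ker\alpha)$ identifies $\mathbb P(T^*\mathbb P)$ with $\mathrm{Fl}$. Over $k[\varepsilon]$, $\varepsilon^2=0$, the vector $x+\varepsilon\dot x$ lies in the deformation of $V_L$ spanned by the vectors $v+\varepsilon\varphi(v)$ exactly when $\dot x\equiv\varphi(x)$ modulo $V_L$. Hence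
\begin{equation}\label{eq:TQ}
T_{(x,L)}Q=\{(\dot x,\varphi)\in V/kx\times T_LY:\ \varphi(x)=\dot x\bmod V_L\}.
\end{equation}
For $x\in V_L$ and $\eta\in(V/V_L)^*$ let $\eta\otimes x\in T_L^*Y$ be the map $u\mapsto\eta(u)x$. Then $\operatorname{tr}((\eta\otimes x)\varphi)=\eta(\varphi(x))$.

\begin{lemma}\label{lem:cone}
Let $(x,L)\in Q$.
\begin{enumerate}
\item[(a)] The annihilator of $\{\varphi\in T_LY:\varphi(x)=0\}$ is $\{\eta\otimes x:\eta\in(V/V_L)^*\}$.
\item[(b)] For $\psi\in T_L^*Y$ and $\alpha\in(V/kx)^*$ we have $dp_2^*\psi=dp_1^*\alpha$ at $(x,L)$ if and only if $\alpha$ vanishes on $V_L/kx$ and $\psi=\alpha\otimes x$.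
\item[(c)] $\Sigma=\{(L,\psi):\operatorname{rank}\psi\le1\}$, and $\mathbb P(\Sigma)=I$ via $[\eta\otimes x]\leftrightarrow(x,L,\ker\eta)$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) The covectors $\eta\otimes x$ kill every $\varphi$ with $\varphi(x)=0$. They form a space of dimension $n-d$, which is the codimension of $\{\varphi:\varphi(x)=0\}$.

(b) The equality means $\operatorname{tr}(\psi\varphi)=\alpha(\dot x)$ on the space \eqref{eq:TQ}. If it holds, taking $\dot x=0$ and using (a) gives $\psi=\eta\otimes x$. Then $\alpha(\dot x)=\eta(\varphi(x))=\eta(\dot x\bmod V_L)$, and every $\dot x\in V/kx$ occurs in \eqref{eq:TQ}, so $\alpha$ is $\eta$ viewed in $(V/kx)^*$. The same chain of equalities gives the converse.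

(c) By definition $(L,\psi)\in\Sigma$ if and only if $dp_2^*\psi=dp_1^*\alpha$ at some $(x,L)$ for some $\alpha$. By (b) this means that $\psi$ has the form $\eta\otimes x$. Over each $L$, the map $I\to\mathbb P(T^*Y)$ is the Segre embedding of $\mathbb P(V_L)\times\mathbb P((V/V_L)^*)$.
\end{proof}

For $M\in\mathcal P(\mathbb P)$ put $C_M=p_{2\circ}p_1^\circ SS(M)$ and $S_M=\mathbb P(SS(M))\subset\mathrm{Fl}$. Both sets are closed, $\dim S_M\le n-1$ by (B2), and $SS(\mathcal R(M))\subset C_M$ by (B3). A nonzero covector $\psi=\eta\otimes x$ determines the line $x$, and determines $\eta$ up to a scalar. So Lemma~\ref{lem:cone}(b) gives, for such $\psi$ at $L$,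
\begin{equation}\label{eq:CM}
(L,\psi)\in C_M\iff(x,\ker\eta)\in S_M ,\qquad\text{that is,}\qquad\mathbb P(C_M)=\rho^{-1}(S_M).
\end{equation}
For example, if $M$ is the skyscraper sheaf $\Lambda$ at $x$, then $\mathcal R(M)$ is the shifted constant sheaf on $\{L:x\in L\}$. The tangent space of this subvariety is $\{\varphi:\varphi(x)=0\}$, so by Lemma~\ref{lem:cone}(a) its projectivized conormal bundle is $\rho^{-1}$ of the fiber $\mathbb P^{n-1}$ of $\mathrm{Fl}$ over $x$.

Two steps separate the inclusion $SS(\mathcal R(M))\subset C_M$ from a statement about $\mathcal A(Y)_{\mathrm{Rad}}$: one passes from $\mathcal R(M)$ to its perverse cohomology $\mathcal R^0(M)$, and then to an object that is isomorphic to it only in the quotient $\mathcal A(Y)$. Vanishing cycles of smooth functions survive both steps, because they are t-exact and kill locally constant sheaves.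

\begin{lemma}\label{lem:test}
Let $M\in\mathcal P(\mathbb P)$, and let $K'\in\mathcal P(Y)$ be isomorphic to $\mathcal R^0(M)$ in $\mathcal A(Y)$. Let $U\subset Y$ be open and let $f\colon U\to\mathbb A^1$ satisfy $df(u)\ne0$ and $df(u)\notin C_M$ for all $u\in U$. Then $\phi_f(K'|_U)=0$.
\end{lemma}

\begin{proof}
By (B1) and (V1), $\phi_f(\mathcal R(M)|_U)=0$. By (G), $\phi_f[-1]$ commutes with ${}^p\mathcal H^0$, so $\phi_f(\mathcal R^0(M)|_U)=0$. The functor $\Phi(F)=\phi_f(F|_U)[-1]$ is triangulated and, by (G), sends $\mathcal P(Y)$ to perverse sheaves on $f^{-1}(0)$; hence it is exact on $\mathcal P(Y)$. Since $df$ vanishes nowhere, $f$ is smooth, and $\Phi$ kills $\mathcal C(Y)$ by (V2). By (Q) it factors through $\mathcal A(Y)$, so $\Phi(K')\cong\Phi(\mathcal R^0(M))=0$.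
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:compl}\textup{(4)}]
Let $K'\cong\mathcal R^0(M)$ in $\mathcal A(Y)$ and put $C=C_M\cup T^*_YY$. If $f\colon U\to\mathbb A^1$ is $C$-transversal, then $f-a$ satisfies the hypotheses of Lemma~\ref{lem:test} for every $a\in k$, so $f$ is locally acyclic relative to $K'|_U$ by (V1). By (B5), $SS(K')\subset C$.

Let $\Gamma\ne T^*_YY$ be an irreducible component of $SS(K')$. It is conical, since the connected group $k^\times$ preserves each component, and it has dimension $N$ by (B2). It is not contained in the zero section, which is irreducible of the same dimension; being irreducible, it lies in $C_M$. By \eqref{eq:CM}, $\mathbb P(\Gamma)$ is a closed irreducible subset of $\rho^{-1}(S_M)$ of dimension $N-1$. The set $\rho^{-1}(S_M)$ is the union of the sets $\rho^{-1}(S')$ over the irreducible components $S'$ of $S_M$. Since $\rho$ is locally trivial with irreducible fibers, each $\rho^{-1}(S')$ is closed and irreducible, of dimension $\dim S'+d(n-1-d)\le N-1$ by \eqref{eq:dim}. So $\mathbb P(\Gamma)$ lies in one of them, and comparing dimensions gives $\mathbb P(\Gamma)=\rho^{-1}(S')$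 and $\dim S'=n-1$.
\end{proof}

\begin{remark}[the first-order constraint]\label{rem:symp}
Let $D\subset Y$ be a smooth irreducible locally closed subvariety of codimension one with $T^*_DY\subset\Sigma$. The conormal line at $L\in D$ is a point of $I$, and composing with $\rho$ gives a Gauss map $\Theta_D\colon D\to\mathrm{Fl}$. \emph{Its differential has rank at most $n-1$ everywhere, in any characteristic.} Indeed, let $\tilde\rho\colon\Sigma\setminus T_Y^*Y\to T^*\mathbb P$ send $(L,\eta\otimes x)$ to the covector $\eta$ at $x$, and let $\lambda_Y,\lambda_{\mathbb P}$ be the canonical $1$-forms of the two cotangent bundles. A tangent vector $\xi$ to $\Sigma$ at $(L,\eta\otimes x)$ projects to some $(\dot x,\varphi)\in T_{(x,L)}Q$, and $\lambda_Y(\xi)=\eta(\varphi(x))=\eta(\dot x)=\lambda_{\mathbb P}(d\tilde\rho\,\xi)$. Since $\lambda_Y$ vanishes on $T^*_DY$, so does $d\lambda_Y=\tilde\rho^*d\lambda_{\mathbb P}$. Hence $d\tilde\rho$ maps each tangent space of $T^*_DY\setminus T^*_YY$ onto a subspace that is isotropic for the symplectic form $d\lambda_{\mathbb P}$, so of dimension at most $n$. This subspace contains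 the scaling direction, which disappears in $\mathrm{Fl}$.

In characteristic $0$ a dominant morphism of irreducible varieties is generically smooth, so $S'=\overline{\Theta_D(D)}$ has dimension at most $n-1$, and then \eqref{eq:dim} forces the closure of $\mathbb P(T^*_DY)$ to be $\rho^{-1}(S')$. In characteristic $p$ the first step fails if $\Theta_D$ is inseparable. We therefore look for a divisor with conormal lines of rank one whose Gauss map has an image of dimension at least $n$.
\end{remark}

\section{Discriminants, and lines in $\mathbb P^3$}\label{sec:lines}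

\subsection*{Bilinear forms}
A natural supply of divisors in $Y$ is given by discriminants. Let $\beta$ be a nondegenerate bilinear form on $V$, and consider the $L$ for which the Gram matrix $G=(\beta(v_i,v_j))$ of a basis of $V_L$ is singular. Suppose $G$ has corank one, with left kernel spanned by the column vector $a$ and right kernel by $c$, and put $x=\sum a_iv_i$, $w=\sum c_jv_j$. The adjugate of $G$ is nonzero and is killed by $G$ on both sides, so it equals $\kappa\,ca^{\mathrm t}$ with $\kappa\ne0$. Moving $v_i$ to $v_i+\varepsilon\varphi(v_i)$ changes $\det G$ by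
\[
\varepsilon\kappa\,a^{\mathrm t}\dot Gc=\varepsilon\kappa\bigl(\beta(\varphi(x),w)+\beta(x,\varphi(w))\bigr).
\]
The resulting covector is $\beta(\cdot,w)\otimes x+\beta(x,\cdot)\otimes w$. If $x,w$ are independent and the two functionals are independent, it has rank two and lies outside $\Sigma$. If $\beta$ is symmetric and $p\ne2$, we may take $x=w$; the covector has rank one, but the Gauss map sends $L$ to the point $x$ of the quadric $\beta(x,x)=0$ with its tangent hyperplane, and such pairs form a variety of dimension only $n-1$. We want $x$ and $w$ to be independent, yet the second term to vanish. Raising the second slot to the $q$-th power achieves this, since over $k[\varepsilon]$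
\begin{equation}\label{eq:rigid}
\langle u+\varepsilon\dot u,\,v+\varepsilon\dot v\rangle=\langle u,v\rangle+\varepsilon\langle\dot u,v\rangle ,
\end{equation}
because $(v_i+\varepsilon\dot v_i)^q=v_i^q$. This is the place where $p>0$ and $e\ge1$ enter.

\subsection*{The pairing}
Let $X=\{x\in\mathbb P:\langle x,x\rangle=\sum x_i^{q+1}=0\}$. For a tuple $v=(v_1,\dots,v_{d+1})$ in $V$ let $G(v)=(\langle v_i,v_j\rangle)$. For $L\in Y$ let $B_L=V_L\cap V_L^\perp=\{w\in V_L:V_L\subset{}^\perp w\}$; this is the right-handed analogue of $A_L$.

\begin{lemma}\label{lem:perp}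
Let $n\ge2$.
\begin{enumerate}
\item[(a)] For $x\in\mathbb P$ the sets ${}^\perp x=\{u:\sum x_i^qu_i=0\}$ and $x^\perp=\{v:\sum x_i^{1/q}v_i=0\}$ are hyperplanes. The map $x\mapsto{}^\perp x$ is injective, and ${}^\perp x=x^\perp$ if and only if $x$ is an $\mathbb F_{q^2}$-rational point of $\mathbb P$.
\item[(b)] $X$ is smooth and irreducible of dimension $n-1$, with tangent hyperplane ${}^\perp w$ at $w\in X$.
\item[(c)] If $v$ is a basis of $V_L$, the functionals $\langle\cdot,v_j\rangle$ are linearly independent, so $\dim{}^\perp V_L=n-d$. Moreover $A_L$ is the left kernel of $G(v)$, and $B_L$ is a linear subspace of dimension $r(L)$.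
\end{enumerate}
\end{lemma}

\begin{proof}
(a) The formula for $x^\perp$ holds because $\sum x_iv_i^q=(\sum x_i^{1/q}v_i)^q$. The hyperplane ${}^\perp x$ determines $(x_i^q)$, hence $(x_i)$, up to a scalar. Normalize one coordinate of $x$ to be $1$. Then ${}^\perp x=x^\perp$ means $x_i^q=x_i^{1/q}$, that is $x_i^{q^2}=x_i$, for all $i$.

(b) The partial derivatives of $\sum x_i^{q+1}$ are $(q+1)x_i^q=x_i^q$. They have no common zero in $\mathbb P$, and they give the tangent hyperplane. Two distinct components of $X$ would meet, as $n\ge2$, and $X$ would be singular there.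

(c) Some maximal minor $P_I$ of the matrix with rows $v_j$ is nonzero, and the corresponding minor of the matrix of $q$-th powers is $P_I^q$. For $u=\sum a_iv_i$ we have $\langle u,v_j\rangle=\sum_ia_iG_{ij}$, which gives the claim on $A_L$. For $w=\sum c_jv_j$ we have $\langle v_i,w\rangle=\sum_jG_{ij}c_j^q$, so $w\in B_L$ if and only if $(c_j^q)$ lies in the right kernel of $G(v)$, a space of dimension $r(L)$. As $k$ is perfect, $(c_j)\mapsto(c_j^q)$ is a bijection of $k^{d+1}$ that preserves linear subspaces and their dimensions.
\end{proof}

By (b) and (c), $L\in W$ if and only if $V_L\subset{}^\perp w$ for some $w\in L\cap X$: the divisor $W$ consists of the $L$ that are tangent to $X$ somewhere. For $L\in W^\circ$ we write $A_L=kx(L)$ and $B_L=kw(L)$; the point of tangency is $w(L)$.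

\subsection*{The case $n=3$, $d=1$}
Here $N=4$, $X$ is a surface of degree $q+1$, and a fiber of $\rho$ is the pencil of lines through a point $x$ in a plane $h$. Theorem~\ref{thm:compl}(4) says that a component of the projectivized singular support of a Radon transform is a $2$-dimensional family of pencils.

Let $L\in W^\circ$, let $x=x(L)$, and complete $x$ to a basis $x,y$ of $V_L$. Put $a=\langle y,x\rangle^{1/q}$ and $b=\langle y,y\rangle^{1/q}$. Then
\[
G=\begin{pmatrix}0&0\\a^q&b^q\end{pmatrix},\qquad
\langle sx+ty,\,sx+ty\rangle=t\,(s^qa^q+t^qb^q)=t\,(as+bt)^q ,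
\]
and $(a,b)\ne(0,0)$ because $r(L)=1$. The vector $w=bx-ay$ spans $B_L$, since $\langle y,w\rangle=b^qa^q-a^qb^q=0$ and $\langle x,w\rangle=0$. So if $a\ne0$, the line $L$ meets $X$ in two points: at $w$ with multiplicity $q$, and at the residual point $x$ with multiplicity $1$.

By \eqref{eq:rigid}, moving $L$ by $\varphi$ changes the first row of $G$ to $\varepsilon(\langle\varphi(x),x\rangle,\langle\varphi(x),y\rangle)$, so
\[
d(\det G)(\varphi)=b^q\langle\varphi(x),x\rangle-a^q\langle\varphi(x),y\rangle=\langle\varphi(x),w\rangle .
\]
This covector is $\eta\otimes x$ with $\eta=\langle\cdot,w\rangle\ne0$. Thus $W^\circ$ is smooth of dimension $3$, its conormal lines lie in $\Sigma$, and its Gauss map is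
\[
\Theta(L)=\bigl(x(L),\,{}^\perp w(L)\bigr)=(\text{residual point},\ \text{tangent plane at the point of contact}).
\]
On the open subset of $W^\circ$ where $a\ne0$, the map $\Theta$ is injective: the plane determines $w$ by Lemma~\ref{lem:perp}(a), and $L$ is the line through $x$ and $w$. This subset is nonempty: take $x\in X$ not $\mathbb F_{q^2}$-rational, $y\in x^\perp\setminus{}^\perp x$, and let $L$ be the line through $x$ and $y$. So the image of $\Theta$ has dimension $3>2$.

It is instructive to compare with $M=\Lambda_X[2]$. By (B3) and (B4), $S_M\subset\{(w,{}^\perp w):w\in X\}$, so by \eqref{eq:CM} the nonzero covectors of $C_M$ lie over the same divisor $W$. Over $L\in W^\circ$ they are multiples of $\eta\otimes w$, with the same $\eta$ but with the point of contact in place of the residual point.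

For general $d$ the subspace $L$ is no longer determined by $x$ and $w$, and $K$ has to be controlled over the loci $r\ge2$. We return to the general case.

\section{The varieties $Z$ and $W$}\label{sec:geom}

From now on $1\le d\le n-2$, so $n\ge3$. Let $\mathcal V$ be the tautological bundle on $Y$ and $\mathrm{Fr}_q^*\mathcal V$ its Frobenius pullback, whose transition matrices are the entrywise $q$-th powers of those of $\mathcal V$. The pairing defines a map of bundles $V\otimes\mathcal O_Y\to\mathrm{Fr}_q^*\mathcal V^\vee$, given in a local frame $(v_j)$ of $\mathcal V$ by $u\mapsto(\langle u,v_j\rangle)_j$. It is surjective by Lemma~\ref{lem:perp}(c), so its kernel is a subbundle ${}^\perp\mathcal V$ with fibers ${}^\perp V_L$. We give $Z\subset Q$ the structure of the zero scheme of the induced section of the rank $d+1$ bundle $\mathcal O(1)\otimes\mathrm{Fr}_q^*\mathcal V^\vee$; its local equations are $\langle x,v_j\rangle=0$. Let $Y_{\ge r}=\{L:r(L)\ge r\}$ and $Y_r=\{L:r(L)=r\}$ with their reduced structures, so $W=Y_{\ge1}$ and $W^\circ=Y_1$.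

The stalks of $K$ jump along the $Y_{\ge r}$, so we need their dimensions. Rigidity of the second slot makes the Gram matrix behave like a generic matrix.

\begin{lemma}\label{lem:strata}
$Y_{\ge r}$ is closed, and $Y_r$ is smooth and either empty or of pure dimension $N-r^2$. The spaces $A_L$ form a subbundle $A\subset\mathcal V|_{Y_r}$ of rank $r$, and $\pi^{-1}(Y_r)_{\mathrm{red}}=\mathbb P(A)$.
\end{lemma}

\begin{proof}
Let $\mathrm{St}\subset V^{d+1}$ be the open set of linearly independent tuples, a $GL_{d+1}$-torsor over $Y$. By \eqref{eq:rigid} the map $G\colon\mathrm{St}\to\mathrm{Mat}_{d+1}$ has differential $\dot v\mapsto(\langle\dot v_i,v_j\rangle)$. Each row can be prescribed, since the functionals $\langle\cdot,v_j\rangle$ are independent. So $G$ is smooth. The matrices of corank $\ge r$ form a closed set. Those of corank exactly $r$ form one orbit of $GL_{d+1}\times GL_{d+1}$, hence a smooth variety; choosing the kernel and then an injective map from the quotient gives its dimension $r(d+1-r)+(d+1-r)(d+1)=(d+1)^2-r^2$. By Lemma~\ref{lem:perp}(c) the preimages of $Y_{\ge r}$ and $Y_r$ in $\mathrm{St}$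 are the preimages under $G$ of these two loci. Closedness, smoothness and codimension pull back along the smooth map $G$ and descend along the torsor. Finally, $A$ is the kernel of $\mathcal V\to\mathrm{Fr}_q^*\mathcal V^\vee$, which has constant rank on the reduced scheme $Y_r$, and $\pi^{-1}(L)=\mathbb P(A_L)$ as a set.
\end{proof}

\begin{lemma}\label{lem:Z}
$Z$ is smooth and irreducible of dimension $N-1$, with
\begin{equation}\label{eq:TZ}
T_{(x,L)}Z=\{(\dot x,\varphi):\ \dot x\in{}^\perp V_L/kx,\ \ \varphi(x)=\dot x\bmod V_L\}.
\end{equation}
The projection $p_1$ maps $Z$ onto $X$, and the fiber over $x\in X$ is, as a set, the Grassmannian $Z_x=\{L:x\in V_L\subset x^\perp\}$ of $d$-dimensional subspaces of the $(n-1)$-dimensional space $x^\perp/kx$.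
\end{lemma}

\begin{proof}
By \eqref{eq:rigid} the equations $\langle x,v_j\rangle=0$ linearize to $\langle\dot x,v_j\rangle=0$, which with \eqref{eq:TQ} gives \eqref{eq:TZ}. There are $n-d-1$ parameters for $\dot x$ and then $d(n-d)$ for $\varphi$, whose value at $x$ is prescribed, so the tangent space has dimension $N-1$. On the other hand $Z$ is locally cut out by $d+1$ equations in $Q$, which is smooth of dimension $N+d$, so every component of $Z$ has dimension at least $N-1$. Hence $Z$ is smooth of pure dimension $N-1$.

A point $(x,L)\in Q$ lies in $Z$ if and only if $V_L\subset x^\perp$. This forces $x\in x^\perp$, that is $x\in X$, and for $x\in X$ it describes $Z_x$, which is nonempty and irreducible. A closed surjective map with connected fibers onto a connected space has connected source, so $Z$ is connected by Lemma~\ref{lem:perp}(b). A smooth connected variety is irreducible.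
\end{proof}

Let $Y^\circ=Y\setminus Y_{\ge2}$ and $Z^\circ=\pi^{-1}(Y^\circ)$.

\begin{lemma}\label{lem:open}
$Z^\circ$ is open and dense in $Z$, and its image in $X$ contains a dense open subset. The map $Z^\circ\to Y^\circ$ is a closed immersion with image $W^\circ$. Hence $W^\circ$ is smooth, irreducible, of dimension $N-1$ and dense in $W$, and $K|_{Y^\circ}=\Lambda_{W^\circ}[N-1]$.
\end{lemma}

\begin{proof}
By Lemma~\ref{lem:strata}, $\dim\pi^{-1}(Y_r)\le N-r^2+r-1<N-1$ for $r\ge2$. So the open set $Z^\circ$ is nonempty, hence dense. Its image under the surjection $Z\to X$ is dense and constructible, so it contains a dense open subset; its image $W^\circ$ under $Z\to W$ is dense as well.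

The map $Z^\circ\to Y^\circ$ is proper and injective on points, hence finite. It is injective on tangent vectors: in \eqref{eq:TZ}, $\varphi=0$ forces $\dot x\in A_L/kx=0$. So a nonempty fiber over a closed point is a single point with zero tangent space, that is $\operatorname{Spec}k$. Therefore $\mathcal O_{Y^\circ}\to\pi_*\mathcal O_{Z^\circ}$ is surjective after tensoring with each residue field, and it is surjective by Nakayama's lemma.
\end{proof}

The singular support of $K$ is bounded by the covectors that kill the image of $d\pi$.

\begin{lemma}\label{lem:conormal}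
For $(x,L)\in Z$ the annihilator of $d\pi(T_{(x,L)}Z)$ in $T_L^*Y$ is
\begin{equation}\label{eq:ann}
\{\eta\otimes x:\ \eta\in V^*,\ \eta|_{V_L+{}^\perp V_L}=0\},
\end{equation}
a space of dimension $r(L)$. For $L\in W^\circ$ the space $h(L)=V_L+{}^\perp V_L$ is the hyperplane ${}^\perp w(L)$, the conormal line of $W^\circ$ at $L$ is spanned by $\eta\otimes x(L)$ with $\ker\eta=h(L)$, and
\[
\Theta\colon W^\circ\to\mathrm{Fl},\qquad L\mapsto(x(L),h(L)),
\]
is a morphism.
\end{lemma}

\begin{proof}
By \eqref{eq:TZ}, $d\pi(T_{(x,L)}Z)=\{\varphi:\varphi(x)\in(V_L+{}^\perp V_L)/V_L\}$. This space contains all $\varphi$ with $\varphi(x)=0$, so its annihilator consists of covectors $\eta\otimes x$ by Lemma~\ref{lem:cone}(a), and $\eta(\varphi(x))$ vanishes on it exactly when $\eta$ kills $V_L+{}^\perp V_L$. The codimension of $V_L+{}^\perp V_L$ in $V$ is $(n+1)-(d+1)-(n-d)+r(L)=r(L)$.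

Let $L\in W^\circ$ and $w=w(L)$. Then $h(L)$ has codimension one. We have $V_L\subset{}^\perp w$ by definition of $B_L$, and ${}^\perp V_L\subset{}^\perp w$ because $w\in V_L$; so $h(L)={}^\perp w$. By Lemma~\ref{lem:open}, $T_LW^\circ$ is the image of $d\pi$ at $(x(L),L)$, which gives the conormal line. The map $L\mapsto x(L)$ is a morphism since $W^\circ\cong Z^\circ$. The map $\mathcal V\oplus{}^\perp\mathcal V\to V\otimes\mathcal O$ has constant rank $n$ on the reduced scheme $W^\circ$, so its image is a subbundle, and $L\mapsto h(L)$ is a morphism.
\end{proof}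

\section{The sheaf $K$}\label{sec:K}

\begin{proposition}\label{prop:K}
$K$ is a perverse sheaf with $SS(K)\subset\Sigma$, and Theorem~\ref{thm:compl}\textup{(1)} holds.
\end{proposition}

\begin{proof}
The complex $K$ is constructible and has finite tor-dimension, because $\Lambda_Z$ does and $\pi$ is proper.

\emph{Stalks.} Let $i_r\colon Y_r\to Y$ be the inclusion of a nonempty stratum and $\delta_r=N-r^2$ its dimension. By proper base change, invariance of the \'etale site under passing to the reduced subscheme, Lemma~\ref{lem:strata} and the projective bundle formula,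
\[
i_r^*K\cong\bigoplus_{j=0}^{r-1}\Lambda_{Y_r}[N-1-2j].
\]
This is zero for $r=0$. For $r\ge1$ the top degree is $2(r-1)-(N-1)=-\delta_r-(r-1)^2$.

\emph{Costalks.} Let $D$ be Verdier duality. As $\pi$ is proper and $Z$ is smooth of dimension $N-1$, we have $DK\cong R\pi_*D(\Lambda_Z[N-1])\cong K$. Hence $i_r^!K\cong i_r^!DK\cong D(i_r^*K)$. On the smooth variety $Y_r$, $D$ sends $\Lambda$ placed in degree $s$ to $\Lambda$ placed in degree $-s-2\delta_r$. So $i_r^!K$ is a sum of shifted constant sheaves in degrees $\ge-\delta_r+(r-1)^2$.

By (P1), applied to the filtration by the $Y_{\ge r}$, $K$ is perverse. It is supported on $W=Y_{\ge1}$, and $(r-1)^2>0$ for $r\ge2$. By (P2) and Lemma~\ref{lem:open}, $K$ is the intermediate extension of $\Lambda_{W^\circ}[N-1]$, and it is simple if $m=1$.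

\emph{Singular support.} By (B3) and (B4), $SS(K)$ lies in $C=\pi_\circ T^*_ZZ$, the set of $(L,\psi)$ such that $\psi$ kills $d\pi(T_{(x,L)}Z)$ for some $(x,L)\in Z$. By \eqref{eq:ann} such a $\psi$ has rank at most one, so $SS(K)\subset C\subset\Sigma$.

Over $W^\circ$ the set $C$ is the conormal bundle $T^*_{W^\circ}Y$, irreducible of dimension $N$. Over $L\in Y_r$ the fiber of $\mathbb P(C)$ consists of the classes $[\eta\otimes x]$ with $x\in\mathbb P(A_L)$ and $\eta$ in a space of dimension $r$, so it has dimension $2(r-1)$. The part of $\mathbb P(C)$ over $Y_r$ thus has dimension at most $N-r^2+2(r-1)=N-1-(r-1)^2$, and for $r\ge2$ the nonzero covectors of $C$ over $Y_r$ form a set of dimension less than $N$. The zero covectors in $C$ form a copy of $W$, of dimension $N-1$. Hence $\overline{T^*_{W^\circ}Y}$ is the only closed irreducible subset of $C$ of dimension $N$. Since $K\ne0$, (B2) says that $SS(K)$ is a nonempty union of such subsets.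
\end{proof}

\section{The Gauss map has a large image}\label{sec:theta}

The next lemma is the heart of the proof and the place where both inequalities $1\le d$ and $d\le n-2$ are used. The first coordinate of $\Theta$ already fills the $(n-1)$-dimensional variety $X$. So it is enough to show that, for general $x$, the hyperplane $h(L)$ is not constant among the $L$ with $x(L)=x$.

\begin{lemma}\label{lem:big}
The closure $E$ of $\Theta(W^\circ)$ in $\mathrm{Fl}$ has dimension at least $n$.
\end{lemma}

\begin{proof}
By Lemma~\ref{lem:open}, $E$ is irreducible and its projection to $\mathbb P$ is a dominant map to $X$. Suppose $\dim E\le n-1=\dim X$. Then for $x$ in a dense open subset of $X$ the fiber $E_x$ is finite and, by Lemma~\ref{lem:open}, the set $Z_x^\circ=\{L\in W^\circ:x(L)=x\}=Z_x\cap W^\circ$ is nonempty. Choose such an $x$ that is not $\mathbb F_{q^2}$-rational; this is possible since $\dim X>0$ and there are finitely many rational points. The set $Z_x^\circ$ is a nonempty open subset of the irreducible variety $Z_x$. So it is connected, and it meets every nonempty open subset of $Z_x$. The continuous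 map $\Theta\colon Z^\circ_x\to E_x$ to a finite set is constant: $h(L)=h$ for all $L\in Z_x^\circ$. Since $h(L)={}^\perp w(L)$, Lemma~\ref{lem:perp}(a) shows that $w(L)=w$ is a fixed point of $\mathbb P$. Thus
\begin{equation}\label{eq:const}
w\in V_L\subset{}^\perp w\qquad\text{for all }L\in Z_x^\circ .
\end{equation}

\emph{Step 1: $w=x$ in $\mathbb P$.} Otherwise $w$ has nonzero image $\bar w$ in $x^\perp/kx$. This space has dimension $n-1$. Choose a hyperplane of it that does not contain $\bar w$; since $d\le n-2$, the hyperplane contains a $d$-dimensional subspace. So the open set $\{L\in Z_x:w\notin V_L\}$ is nonempty and meets $Z_x^\circ$, contrary to \eqref{eq:const}.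

\emph{Step 2: ${}^\perp x=x^\perp$.} Otherwise there is a vector $y\in x^\perp\setminus{}^\perp x$, and $y\notin kx$ because $x\in{}^\perp x$. Since $2\le d+1\le n$, the span of $x$ and $y$ extends to a $(d+1)$-dimensional subspace of $x^\perp$. So the open set $\{L\in Z_x:V_L\not\subset{}^\perp x\}$ is nonempty and meets $Z_x^\circ$, contrary to \eqref{eq:const} and Step~1.

By Lemma~\ref{lem:perp}(a), Step~2 says that $x$ is $\mathbb F_{q^2}$-rational, a contradiction.
\end{proof}

\begin{remark}
For $d=0$ or $d=n-1$ we have $N-1=n-1$, so a Gauss map of a divisor cannot have an image of dimension $n$. For $1\le d\le n-2$, Remark~\ref{rem:symp} and Lemma~\ref{lem:big} show that $\Theta\colon W^\circ\to E$ is inseparable. The rank bound is visible here: by \eqref{eq:rigid} the space ${}^\perp V_L$ does not move to first order, and $x(L)\in{}^\perp V_L\subset h(L)$. So to first order $x$ moves in a space of dimension $n-d-1$ and $h$ in a space of dimension $d$, a total of $n-1$.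
\end{remark}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
By Proposition~\ref{prop:K} only the last assertion remains. Suppose $K\cong\mathcal R^0(M)$ in $\mathcal A(Y)$ with $M\in\mathcal P(\mathbb P)$. The set $S_M$ is closed of dimension at most $n-1$, so by Lemma~\ref{lem:big} there is $L\in W^\circ$ with $\Theta(L)\notin S_M$. We test $K$ with a local equation $f$ of the smooth divisor $W^\circ$ on an open neighborhood $U\subset Y^\circ$ of $L$. The covector $df(L)$ is nonzero and spans the conormal line, so $df(L)=\eta\otimes x(L)$ with $\ker\eta=h(L)$ by Lemma~\ref{lem:conormal}. By \eqref{eq:CM}, $df(L)\notin C_M$. As $C_M$ and the zero section are closed, we may shrink $U$ so that $df(u)\ne0$ and $df(u)\notin C_M$ for all $u\in U$. Lemma~\ref{lem:test} gives $\phi_f(K|_U)=0$. But $K|_U=\Lambda_{W^\circ\cap U}[N-1]$ is supported on $f^{-1}(0)=W^\circ\cap U$, which contains $L$, so (V3) gives $\phi_f(K|_U)\cong\Lambda_{W^\circ\cap U}[N]\ne0$. This is a contradiction.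
\end{proof}

\section{Dependence on $q$ and the range of $d$}\label{sec:q}

We write $W_q$, $W_q^\circ$ for the varieties attached to $q$. An isomorphism in $\mathcal A(Y)$ remembers the largest open set on which a perverse sheaf is locally constant; for $K_q$ this recovers $W_q$, and the degree of $W_q$ recovers $q$.

\begin{proof}[Proof of Theorem~\ref{thm:compl}\textup{(2)}]
Let $U\subset Y$ be a nonempty open subset; it is smooth and connected. First, $K_q|_U\in\mathcal C(U)$ if and only if $U\cap W_q=\emptyset$. Indeed, if $U\cap W_q=\emptyset$ then $K_q|_U=0$. If $U$ meets $W_q$, it meets the dense subset $W_q^\circ$, so $K_q|_U$ is nonzero and supported on a proper closed subset, whereas a nonzero object of $\mathcal C(U)$ has support $U$.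

Suppose $K_q\cong K_{q'}$ in $\mathcal A(Y)$. Restriction is exact and maps $\mathcal C(Y)$ to $\mathcal C(U)$, so by (Q) it induces $\mathcal A(Y)\to\mathcal A(U)$, and $K_q|_U\in\mathcal C(U)$ if and only if $K_{q'}|_U\in\mathcal C(U)$. Taking $U=Y\setminus W_q$ gives $W_{q'}\subset W_q$, and by symmetry $W_q=W_{q'}$.

Let $v\in\mathrm{St}$, viewed as a $(d+1)\times(n+1)$ matrix with maximal minors $P_I$, and let $v^{(q)}$ be the matrix of $q$-th powers, with minors $P_I^q$. Then $G(v)=v\,(v^{(q)})^{\mathrm t}$, and the Cauchy--Binet formula gives $\det G(v)=\sum_IP_I^{q+1}$. So $W_q$ is the zero set of the section $\sum_IP_I^{q+1}$ of $\mathcal O_Y(q+1)$, where $\mathcal O_Y(1)$ is the Pl\"ucker bundle. The divisor of this section is reduced: its pullback along the smooth surjection $\mathrm{St}\to Y$ is the pullback, along the smooth map $G$ of Lemma~\ref{lem:strata}, of the reduced divisor $\det=0$. Hence $\mathcal O_Y(W_q)\cong\mathcal O_Y(q+1)$, and $W_q=W_{q'}$ makes $\mathcal O_Y(q-q')$ trivial. The ample bundle $\mathcal O_Y(1)$ has positive degree on a projective curve in $Y$, so $q=q'$.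
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:compl}\textup{(3)}]
For $1\le d\le n-2$ the sheaf $K$ of Theorem~\ref{thm:main} has the required properties. For $d=n-1$ there is no such sheaf by $(*)$. For $d=0$ we have $Y=Q=\mathbb P$ and $\mathcal R^0$ is the identity on $\mathcal P(\mathbb P)$, so $\mathcal A(Y)_{\mathrm{Rad}}=\mathcal A(Y)$.
\end{proof}

\begin{thebibliography}{9}

\bibitem{Bei} Beilinson, \emph{Constructible sheaves are holonomic}, Selecta Math., 2016.

\bibitem{Ill} Illusie, \emph{Autour du th\'eor\`eme de monodromie locale}, Ast\'erisque 223.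

\bibitem{PS} Deepam Patel, K.~V.~Shuddhodan, \emph{Brylinski-Radon transformation in characteristic $p>0$}, arXiv:2307.04156 (2023).

\end{thebibliography}
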